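# Nielsen realization fails for $G_2$-manifolds

## 1. Groups of $G_2$-isometries with a common fixed point

Let $e_1,\dots,e_7$ be an orthonormal basis of $\mathbb R^7$ (identified with its dual) and put
$$\varphi_0=e_1\wedge e_2\wedge e_5+e_3\wedge e_4\wedge e_5+e_1\wedge e_3\wedge e_6-e_2\wedge e_4\wedge e_6-e_1\wedge e_4\wedge e_7-e_2\wedge e_3\wedge e_7+e_5\wedge e_6\wedge e_7. \tag{1}$$
The compact Lie group $G_2$ is the subgroup of $SO(7)$ preserving $\varphi_0$. We use these textbook facts: $G_2$ is simply connected; the stabilizer in $G_2$ of a unit vector is a copy of $SU(3)$ acting in the standard way on the orthogonal complement $\mathbb R^6=\mathbb C^3$; and $(\Lambda^3(\mathbb R^7)^*)^{G_2}=\mathbb R\varphi_0$.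

**Definition.** A 7-manifold $M$ is a $G_2$-manifold if it carries a Riemannian metric $g$ with $\mathrm{Hol}(g)\subseteq G_2$; such a $g$ is called a $G_2$-metric. Equivalently, $M$ has a harmonic 3-form $\varphi$ that at each point $p$ equals $\varphi_0$ in a suitable basis of $T_p^*M$; this form is parallel. The $G_2$-manifold is irreducible if the holonomy group is exactly $G_2$. For closed $M$ this is equivalent to $\pi_1(M)$ being finite. In particular it does not depend on the choice of $G_2$-metric.

Manifolds are connected throughout. Here is a question with a short answer: how large can an elementary abelian 2-group of isometries of a $G_2$-metric be, if it fixes a point and does nothing to cohomology?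

**Proposition 1.1.** Let $M$ be a closed irreducible $G_2$-manifold with $G_2$-metric $g$, and let $G\cong(\mathbb Z/2)^r$ be a group of isometries of $g$ acting trivially on $H^3(M;\mathbb Z)$. Then $G$ preserves $\varphi$. If $x\in M$ has stabilizer $G_x\cong(\mathbb Z/2)^\rho$, then $G_x$ embeds in $G_2$, $\rho\le3$, and
$$\dim (T_xM)^{G_x}=2^{3-\rho}-1. \tag{2}$$
In particular, if $G$ has a common fixed point, then $r\le 3$.

**Step 1: $G$ preserves $\varphi$.** Since the holonomy is exactly $G_2$, parallel 3-forms correspond to elements of $(\Lambda^3(\mathbb R^7)^*)^{G_2}=\mathbb R\varphi_0$, so $\varphi$ is the only parallel 3-form up to scale. For $\gamma\in G$ the form $\gamma^*\varphi$ is parallel, hence a multiple of $\varphi$, and it has the same pointwise norm, so $\gamma^*\varphi=\pm\varphi$. The form $\varphi$ is harmonic and nonzero on a closed manifold, so $[\varphi]\ne0$ in $H^3(M;\mathbb R)$. As $\gamma$ acts trivially there, the sign is $+$.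

**Step 2: stabilizers are subgroups of $G_2$.** By Step 1 the differentials of elements of $G_x$ preserve $\varphi_x$, so they lie in $G_2$. An isometry of a connected manifold that fixes $x$ with differential the identity is the identity, so $G_x\to G_2$ is injective.

**Step 3: elementary abelian 2-subgroups of $G_2$.** This step computes traces. An involution in $G_2\subset SO(7)$ fixes a unit vector, since an element of $SO(7)$ has eigenvalue $1$. So it lies in some $SU(3)$. An involution in $SU(3)$ has eigenvalues $\pm1$ with product $1$, so it is conjugate to $\mathrm{diag}(1,-1,-1)$. On $\mathbb R^7$ its fixed space has dimension $1+2=3$, and its trace is $3-4=-1$. The fixed space of a finite group has dimension equal to the average of the trace, so $E\cong(\mathbb Z/2)^\rho\subset G_2$ has fixed space of dimension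
$$2^{-\rho}\big(7-(2^\rho-1)\big)=2^{3-\rho}-1 .$$
For $\rho=1,2,3$ this is $3,1,0$. For $\rho\ge4$ it is not a nonnegative integer, so $\rho\ge4$ is impossible. If $G$ fixes $x$, then $G=G_x$ and $r\le3$. $\square$

The linear algebra can be seen by hand. Which diagonal sign matrices $\mathrm{diag}(s_1,\dots,s_7)$ preserve $\varphi_0$? Each of the seven triples in (1) must have sign product $1$. The triples $125$, $136$ give $s_5=s_1s_2$, $s_6=s_1s_3$; then $345$ gives $s_4=s_1s_2s_3$ and $147$ gives $s_7=s_2s_3$; the triples $246$, $237$, $567$ are then automatic. So $s_1,s_2,s_3$ are free and we get $(\mathbb Z/2)^3\subset G_2$, acting on $\mathbb R^7$ through its seven nontrivial characters, each once. A subgroup of rank $\rho$ fixes the coordinates whose character is trivial on it, and there are $2^{3-\rho}-1$ of these.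

What changes if there is no common fixed point? On the flat torus $T^7=\mathbb R^7/\mathbb Z^7$ with the constant form $\varphi_0$, the translations by elements of order two form a group $(\mathbb Z/2)^7$ of isometries that preserves $\varphi_0$, acts trivially on cohomology and fixes no point. The torus is not irreducible and these translations are isotopic to the identity, so this does not settle anything below. It does show that Proposition 1.1 gives nothing once the group moves every point. We shall meet two remedies: a weaker bound that holds with no fixed point (Sections 6 and 7), and a way to force a fixed point (Section 9).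

## 2. Finite subgroups of the mapping class group

Diffeomorphisms are $C^\infty$, and $\mathrm{Mod}(M):=\pi_0\mathrm{Diff}(M)$.

**Definition.** A finite subgroup $\Gamma\subseteq\mathrm{Mod}(M)$ is realized by isometries of a metric $g$ if some subgroup $G\subseteq\mathrm{Isom}(M,g)$ is sent isomorphically onto $\Gamma$ by $\mathrm{Diff}(M)\to\pi_0\mathrm{Diff}(M)$.

By a result of Crowley–Goette–Hertl, the isometry group of a closed irreducible $G_2$-manifold is finite, so finite subgroups are the natural candidates. The question, called $G_2$ Nielsen realization and posed in Ollie Thakar, "Entropy-Minimizing Diffeomorphisms on a $G_2$-Manifold", arXiv:2602.07204 (2026), is this: *for any finite subgroup $\Gamma$ of the mapping class group of a closed irreducible $G_2$-manifold $M$, does there exist a $G_2$-metric on $M$ such that $\Gamma$ is realized by isometries?*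

The answer is no. There are closed irreducible $G_2$-manifolds $M$ and finite subgroups $\Gamma\cong(\mathbb Z/2)^r\subset\mathrm{Mod}(M)$ that are not realized by isometries of any $G_2$-metric on $M$, and some of them do not even lift to a finite group of diffeomorphisms. The proof has two halves: build a large elementary abelian 2-group in $\mathrm{Mod}(M)$ that is invisible to cohomology, and bound the rank of such a group when it acts on $M$.

Steenrod squares are on $H^*(-;\mathbb F_2)$. For $M$ closed, simply connected and spin of dimension 7, put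
$$K=\ker\big(Sq^2:H^3(M;\mathbb F_2)\to H^5(M;\mathbb F_2)\big),\qquad k(M)=\dim_{\mathbb F_2}\operatorname{im}\big(H_3(M;\mathbb Z)\to K^*\big), \tag{3}$$
where a homology class acts on $K$ by evaluation.

If $M$ is 2-connected, then $H^5(M;\mathbb F_2)\cong H_2(M;\mathbb F_2)=0$, so $K=H^3(M;\mathbb F_2)=\mathrm{Hom}(H_3(M;\mathbb Z),\mathbb F_2)$ and $k(M)=\dim H_3(M;\mathbb Z)\otimes\mathbb F_2\ge b_3(M)$. For the connected sum of $k$ copies of $S^3\times S^4$ this gives $k(M)=k$, while $k(S^2\times S^5)=0$ because $H^3=0$. In general
$$k(M)\ge b_3(M)-\mathrm{rank}\big(Sq^2|_{H^2(M;\mathbb F_2)}\big), \tag{4}$$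
which is proved in Section 4.

**Theorem 2.1.** Let $M$ be a closed simply connected spin 7-manifold, $k=k(M)$.

(a) $\mathrm{Mod}(M)$ contains a subgroup $\Gamma_M\cong(\mathbb Z/2)^{k(k+1)/2}$ acting trivially on $H^*(M;\mathbb Z)$.

(b) If $\Gamma\cong(\mathbb Z/2)^r\subset\mathrm{Mod}(M)$ acts trivially on $H^*(M;\mathbb Z)$ and is the isomorphic image of a subgroup of $\mathrm{Diff}(M)$, then $r\le11$; if $M$ is 2-connected, $r\le 9$.

(c) If $M$ is an irreducible $G_2$-manifold and $\Gamma$ as in (b) is realized by isometries of a $G_2$-metric, then $r\le8$; if $M$ is 2-connected, $r\le6$.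

**Corollary 2.2.** If $M$ is a closed simply connected irreducible $G_2$-manifold with $k(M)\ge4$, then $\Gamma_M$ (of rank $\ge10>8$) is not realized by isometries of any $G_2$-metric. Such $M$ exist, even 2-connected ones. If $M$ is 2-connected with $b_3\ge4$, then $\Gamma_M$ (of rank $\ge10>9$) is not realized by any group of diffeomorphisms.

**Theorem 2.3.** Let $M$ be closed and 2-connected of dimension 7 with $k=\dim H^3(M;\mathbb F_2)\ge3$. There is $\Gamma_0\cong(\mathbb Z/2)^k\subset\Gamma_M$ such that a subgroup of $\Gamma_0$ that lifts isomorphically to $\mathrm{Diff}(M)$ has rank $\le6$. If $M$ is an irreducible $G_2$-manifold, a subgroup of $\Gamma_0$ realized by isometries of a $G_2$-metric has rank $\le3$. So if $k\ge4$, some $(\mathbb Z/2)^4\subset\mathrm{Mod}(M)$ is not realized by isometries of any $G_2$-metric.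

For $k=1,2,3,4$ the rank $k(k+1)/2$ is $1,3,6,10$. The first value above all four bounds $6,8,9$ (and below only $11$) is at $k=4$, which explains the hypothesis of Corollary 2.2.

## 3. Twists along embedded 3-spheres

We want many commuting mapping classes of order two. The order two will come from $\pi_4(S^3)=\mathbb Z/2$, whose generator is called $\eta$; it is the suspension of the Hopf map.

On $M=S^3\times S^4$ everything is visible. Let $S^3$ be the unit quaternions, $h:S^4\to S^3$ a smooth map representing $\eta$, and $f(x,y)=(h(y)x,y)$. Then $f^2(x,y)=(h(y)^2x,y)$, and $h^2$ represents $2\eta=0$, so a null-homotopy of $h^2$ makes $f^2$ isotopic to the identity. But $f$ is not homotopic to the identity: composing a homotopy with $y\mapsto(1,y)$ and the projection to $S^3$ would make $h$ homotopic to a constant.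

In general, let $h:D^4\to S^3$ be smooth, $h=1$ near $\partial D^4$, representing $\eta$. Given an embedding $S^3\times D^4\hookrightarrow M$ with image $T$, let $f$ be
$$f(x,y)=(h(y)x,y)\quad\text{on }T=S^3\times D^4,\qquad f=\mathrm{id}\ \text{ on } M\setminus T. \tag{5}$$
This is a diffeomorphism, because the formula is the identity near $\partial T$.

**Step 1: $[f]^2=1$ in $\mathrm{Mod}(M)$.** We have $f^2(x,y)=(h(y)^2x,y)$, and $h^2$ represents $2\eta=0$. A smooth null-homotopy $h_t$ of $h^2$, equal to $1$ near $\partial D^4$, gives the isotopy $(x,y)\mapsto(h_t(y)x,y)$ from $f^2$ to $\mathrm{id}$.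

**Step 2: $f$ acts trivially on homology and cohomology.** A chain and its image under $f$ differ only inside $T$, so $f_*-\mathrm{id}$ factors as
$$H_i(M)\to H_i(T,\partial T)\xrightarrow{\mathrm{var}}H_i(T)\to H_i(M),\qquad \mathrm{var}[c]=[f(c)-c].$$
Since $H_i(T,\partial T)\cong H^{7-i}(S^3)$ is nonzero only for $i=4,7$, and $H_4(T)=H_7(T)=0$, the composite vanishes. In cohomology with any coefficients $A$, a cochain $f^*c-c$ vanishes on chains of $M\setminus\mathrm{int}\,T$, so $f^*-\mathrm{id}$ factors as $H^i(M)\to H^i(T)\to H^i(T,\partial T)\to H^i(M)$. Here $H^i(T)\neq0$ only for $i=0,3$, and $H^0(T,\partial T)=H^3(T,\partial T)=0$.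

**Step 3: commuting twists.** Let $M$ be simply connected and $a_1,\dots,a_N\in H_3(M;\mathbb Z)$. The Hurewicz map $\pi_3(M)\to H_3(M;\mathbb Z)$ is onto for simply connected $M$. Since $7\ge2\cdot3+1$, general position represents the $a_s$ by disjoint embedded 3-spheres. Their normal bundles are classified by $\pi_2(SO(4))=0$, so they are trivial. We get disjoint $T_s\cong S^3\times D^4$ with cores representing $a_s$. The twists $f_s$ have disjoint supports, so they commute, and by Step 1 there is a homomorphism
$$\mathbb F_2^N\to\mathrm{Mod}(M),\qquad \theta\mapsto[f_\theta],\quad f_\theta=\prod_sf_s^{\theta_s}.$$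

Is this homomorphism injective for well chosen $a_s$? The first thing to try, the action on homology, sees nothing, by Step 2. The argument on $S^3\times S^4$ used a projection to $S^3$, and a general $M$ offers none. What survives is the way topology recognizes $\eta$: the cone $S^3\cup_\eta e^5$ is $\Sigma\mathbb{CP}^2$, on which $Sq^2:H^3\to H^5$ is nonzero, because on $\mathbb{CP}^2$ it is the square of the generator of $H^2$ and $Sq^2$ commutes with suspension. So we look for a space built from $g$ whose $Sq^2$ records $\eta$. The mapping torus is such a space.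

## 4. A bilinear form from $Sq^2$ on the mapping torus

Let $M$ be closed, simply connected and spin, and let $g\in\mathrm{Diff}(M)$ act trivially on $H^*(M;\mathbb F_2)$. All coefficients in this section are $\mathbb F_2$. Put
$$T_g=M\times[0,1]/(x,1)\sim(g(x),0),\qquad i:M=M\times0\hookrightarrow T_g .$$
For instance $T_{\mathrm{id}}=M\times S^1$.

**Step 1: the Wang sequence.** In the long exact sequence of $(T_g,M\times 0)$ we have $H^n(T_g,M)\cong H^n(M\times(I,\partial I))\cong H^{n-1}(M)$, and the connecting map $H^{n-1}(M)\to H^n(T_g,M)\cong H^{n-1}(M)$ is $g^*-\mathrm{id}=0$. So there are short exact sequences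
$$0\to H^{n-1}(M)\xrightarrow{\ \delta\ }H^n(T_g)\xrightarrow{\ i^*\ }H^n(M)\to0, \tag{6}$$
where $\delta$ is the composite $H^{n-1}(M)\cong H^n(M\times(I,\partial I))\cong H^n(T_g,M)\to H^n(T_g)$. It commutes with Steenrod squares, since suspension and restriction do.

**Step 2: definition of $A_g$.** For $x\in K$ choose $\tilde x\in H^3(T_g)$ with $i^*\tilde x=x$. Then $i^*Sq^2\tilde x=Sq^2x=0$, so $Sq^2\tilde x=\delta(y)$ for a unique $y\in H^4(M)$. Another lift is $\tilde x+\delta u$ with $u\in H^2(M)$, and it changes $y$ by $Sq^2u=u^2$. Hence
$$A_g:K\to H^4(M)/Sq^2H^2(M),\qquad A_g(x)=[y],$$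
is well defined, and it is linear because $Sq^2$ and $\delta$ are. Also $A_{\mathrm{id}}=0$: take $\tilde x=x\times1$, for which $Sq^2\tilde x=Sq^2x\times1=0$.

**Step 3: $A_g$ depends only on the homotopy class of $g$.** In particular it depends only on the class in $\mathrm{Mod}(M)$. Let $H_t$ be a homotopy from $H_0=g$ to $H_1=g'$. Define $\Psi:T_g\to T_{g'}$ by
$$\Psi(x,t)=(x,2t)\ \ (t\le\tfrac12),\qquad \Psi(x,t)=(H_{2-2t}(x),0)\ \ (t\ge\tfrac12).$$
At $t=\frac12$ both formulas agree, since $(x,1)\sim(g'(x),0)$ in $T_{g'}$; and $\Psi(x,1)=(g(x),0)=\Psi(g(x),0)$, so $\Psi$ is well defined and is the identity on $M\times0$. On the quotients $T_g/M=T_{g'}/M=(M\times I)/(M\times\partial I)$ it induces $(x,t)\mapsto(x,\min(2t,1))$, which is homotopic to the identity through $(x,\min((1+s)t,1))$. So $\Psi^*\delta'=\delta$, where $\delta'$ belongs to $T_{g'}$. If $\tilde x'\in H^3(T_{g'})$ lifts $x$ and $Sq^2\tilde x'=\delta'(y)$, then $\Psi^*\tilde x'$ lifts $x$ and $Sq^2\Psi^*\tilde x'=\delta(y)$. Hence $A_g=A_{g'}$.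

**Step 4: pairing off the indeterminacy.** Let $u\in H^2(M)$ and $z\in H^3(M)$. On a closed 7-manifold $Sq^i:H^{7-i}\to H^7$ is multiplication by the Wu class $v_i$, and for spin $M$ we have $v_1=w_1=0$, $v_2=w_2+w_1^2=0$. By the Cartan formula
$$0=Sq^2(uz)=u^2z+Sq^1u\,Sq^1z+u\,Sq^2z,$$
and $Sq^1u\,Sq^1z=Sq^1(u\,Sq^1z)=0$, using $Sq^1Sq^1=0$ and $v_1=0$. Therefore
$$u^2z=u\,Sq^2z. \tag{7}$$
So $u^2z=0$ for $z\in K$, and
$$B_g(x,z)=\langle A_g(x)\cup z,[M]\rangle,\qquad x,z\in K, \tag{8}$$
is a well-defined bilinear form on $K$.

Equation (7) also proves (4). It says that $Sq^2:H^2\to H^4$ and $Sq^2:H^3\to H^5$ are adjoint under Poincaré duality, so they have equal rank. The image of $H_3(M;\mathbb Z)$ in $H_3(M;\mathbb F_2)=H^3(M)^*$ has dimension $\dim H_3(M;\mathbb Z)\otimes\mathbb F_2\ge b_3$. The kernel of the restriction $H^3(M)^*\to K^*$ has dimension $\dim H^3(M)-\dim K=\mathrm{rank}(Sq^2|_{H^3})=\mathrm{rank}(Sq^2|_{H^2})$. Subtracting gives (4).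

## 5. The form of a product of twists

**Lemma 5.1.** For $f_\theta$ as in Section 3,
$$A_{f_\theta}(x)=\sum_s\theta_s\langle x,a_s\rangle PD(a_s),\qquad B_{f_\theta}(x,z)=\sum_s\theta_s\langle x,a_s\rangle\langle z,a_s\rangle. \tag{9}$$

The second formula follows from the first because $\langle PD(a)\cup z,[M]\rangle=\langle z,a\rangle$. Discard the indices with $\theta_s=0$, put $f=f_\theta$ and $I'=[\frac14,\frac34]$. Coefficients are $\mathbb F_2$.

**Step 1: $T_f$ is $M\times S^1$ with pieces $S^3\times D^5$ reglued.** This step locates $\eta$ inside $T_f$. Let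
$$W'=M\times S^1\setminus\bigcup_s\mathrm{int}(T_s\times I'),\qquad W=T_f\setminus\bigcup_s\mathrm{int}(T_s\times I').$$
Map $W'$ to $W$ by $(x,t)\mapsto(f^{-1}(x),t)$ on $T_s\times[\frac34,1]$ and by the identity elsewhere. The two rules agree where they meet, since $f=\mathrm{id}$ near $\partial T_s$, and just below $T_s\times\{\frac34\}$ there is nothing left in $W'$. At $t=1$, the image $(f^{-1}(x),1)$ of $(x,1)$ equals $(x,0)$ in $T_f$, which is the image of $(x,0)$. So this is a well-defined homeomorphism $W'\cong W$, equal to the identity on $M\times0$.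

In $T_f$ the piece $T_s\times I'=S^3\times D^5$, with $D^5=D^4\times I'$, is attached to $W$ by the inclusion of its boundary. Transported to $W'$, a boundary point $(x,y,\frac34)$ is attached at $(f(x,y),\frac34)$, and all other boundary points stay where they are. Thus $T_f$ is obtained from $M\times S^1$ by removing each $S^3\times D^5$ and regluing it by
$$(x,z)\mapsto(\hat h(z)x,z)\quad\text{on }S^3\times S^4,\qquad \hat h:S^4=\partial(D^4\times I')\to S^3,$$
where $\hat h=h$ on $D^4\times\{\frac34\}$ and $\hat h=1$ elsewhere. So $\hat h$ represents $\eta$.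

**Step 2: lift $x$ through a space containing both.** Let $P=(M\times S^1)\cup_WT_f$, using $W'\cong W$. By excision
$$H^n(P,M\times S^1)\cong H^n(T_f,W)\cong\bigoplus_sH^n\big(S^3\times(D^5,S^4)\big),$$
which vanishes for $n=3,4$, and for $n=5$ is $\bigoplus_s\mathbb F_2U_s$ with $U_s$ the Thom class. So for $x\in K$ the class $x\times1\in H^3(M\times S^1)$ extends uniquely to $x_P\in H^3(P)$. Put $\tilde x=x_P|_{T_f}$. It restricts to $x$ on $M\times0\subset W$, so it is a lift as in Section 4. Since $Sq^2x_P$ restricts to $Sq^2x\times1=0$ on $M\times S^1$, it is the image of some $\sum_s\varepsilon_sU_s$. Restricting to $T_f$, $Sq^2\tilde x$ is the image of $\sum_s\varepsilon_sU_s$ under $H^5(T_f,W)\to H^5(T_f)$.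

**Step 3: the image of $U_s$ in $H^5(T_f)$ is $\delta(PD(a_s))$.** Write $U_s=\tau_s\times\omega$, where $\tau_s\in H^4(T_s,\partial T_s)\cong H^4(M,M\setminus\mathrm{int}\,T_s)$ is the Thom class, with image $PD(a_s)$ in $H^4(M)$, and $\omega$ generates $H^1(I',\partial I')\cong H^1(I,I\setminus\mathrm{int}\,I')\cong H^1(I,\partial I)$. The map $H^5(T_f,W)\to H^5(T_f)$ factors through $H^5(T_f,M\times0)\cong H^5(M\times(I,\partial I))$, and there $U_s$ becomes $PD(a_s)\times\omega$. By the definition of $\delta$ its image in $H^5(T_f)$ is $\delta(PD(a_s))$.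

**Step 4: $\varepsilon_s=\langle x,a_s\rangle$.** This is where $\eta$ is detected. Let $E_s\subset P$ be the union of the old copy $Q_1$ and the new copy $Q_2$ of $S^3\times D^5$. It meets $M\times S^1$ in $Q_1$. The class $\sum_{s'}\varepsilon_{s'}U_{s'}$ restricts to $\varepsilon_s$ times the generator of
$$H^5(E_s,Q_1)\cong H^5(S^3\times(D^5,S^4))=\mathbb F_2,$$
and $H^5(E_s,Q_1)\to H^5(E_s)$ is injective since $H^4(Q_1)=0$. So $\varepsilon_s=1$ exactly when $Sq^2(x_P|_{E_s})\ne0$. As $H^3(E_s,Q_1)=H^4(E_s,Q_1)=0$, restriction $H^3(E_s)\to H^3(Q_1)=\mathbb F_2$ is an isomorphism; let $x_E$ be the generator. On $Q_1=T_s\times I'$ the class $x\times1$ is $\langle x,a_s\rangle$ times the generator, so $x_P|_{E_s}=\langle x,a_s\rangle x_E$.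

It remains to see that $Sq^2x_E\ne0$. The disk $\{1\}\times D^5\subset Q_2$ has its boundary attached to $Q_1$ by $z\mapsto(\hat h(z),z)$, which projects to $\hat h$ in $S^3\simeq Q_1$. So the subspace $Q_1\cup(\{1\}\times D^5)$ of $E_s$ is homotopy equivalent to $S^3\cup_{\hat h}e^5\simeq S^3\cup_\eta e^5=\Sigma\mathbb{CP}^2$. The class $x_E$ restricts to the generator of $H^3(\Sigma\mathbb{CP}^2)$, because it does so on $S^3$, and $Sq^2$ of that generator is nonzero. Hence $Sq^2x_E\ne0$ and $\varepsilon_s=\langle x,a_s\rangle$.

By Steps 2–4, $Sq^2\tilde x=\delta\big(\sum_s\langle x,a_s\rangle PD(a_s)\big)$, which is (9). $\square$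

**Proof of Theorem 2.1(a).** Choose $a_1,\dots,a_k\in H_3(M;\mathbb Z)$ whose images $\alpha_1,\dots,\alpha_k\in K^*$ form a basis of $\operatorname{im}(H_3(M;\mathbb Z)\to K^*)$. Apply Section 3 to the $N=k(k+1)/2$ classes $a_i$ and $a_i+a_j$ ($i<j$). By (9), $\theta\mapsto B_{f_\theta}$ is linear and sends the basis vectors to $\alpha_i\otimes\alpha_i$ and
$$(\alpha_i+\alpha_j)\otimes(\alpha_i+\alpha_j)=\alpha_i\otimes\alpha_i+\alpha_j\otimes\alpha_j+(\alpha_i\otimes\alpha_j+\alpha_j\otimes\alpha_i).$$
Modulo the forms $\alpha_i\otimes\alpha_i$, the latter are $\alpha_i\otimes\alpha_j+\alpha_j\otimes\alpha_i$, and the tensors $\alpha_i\otimes\alpha_j$ are independent because the $\alpha_i$ are. So these $N$ forms are linearly independent and $\theta\mapsto B_{f_\theta}$ is injective. Since $B_{f_\theta}$ depends only on $[f_\theta]$, the homomorphism $\theta\mapsto[f_\theta]$ is injective. Let $\Gamma_M$ be its image. It acts trivially on $H^*(M;\mathbb Z)$ by Section 3, Step 2. $\square$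

If $M$ is 2-connected, then $K=V:=H^3(M;\mathbb F_2)$, the $\alpha_i$ form a basis of $V^*$, and by counting dimensions $\theta\mapsto B_{f_\theta}$ is a linear bijection onto all symmetric bilinear forms on $V$. Section 9 uses this.

## 6. Free actions and the degree of $M\to M/G$

Now we bound ranks. Let $G\cong(\mathbb Z/2)^r$ be a subgroup of $\mathrm{Diff}(M)$ acting trivially on $H^*(M;\mathbb Z)$; in particular $G$ preserves orientation. In this section and the next, coefficients are $\mathbb Z$.

**Definition.** The Borel construction is $M_G=M\times_GEG$, and $H_G^*(M)=H^*(M_G)$. It fibers over $BG$ with fiber inclusion $j:M\to M_G$.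

For an orbit, $(G/H)_G=EG/H=BH$. If $G$ acts freely, the projection $M_G\to M/G$ has contractible fibers $EG$ and is a homotopy equivalence. These are the two extremes to keep in mind.

By Künneth and induction on $r$, $H^n(BG)$ is killed by 2 for $n>0$: in $H^*(X\times\mathbb{RP}^\infty)$ every tensor or Tor term in positive degree involves a factor killed by 2. For a finitely generated $A$, universal coefficients give $H^q(BG;A)\cong H^q(BG)\otimes A\oplus\mathrm{Tor}(H^{q+1}(BG),A)$, so this too is killed by 2 for $q>0$.

**Lemma 6.1.** Let $m$ be the number of $i\in\{0,\dots,6\}$ with $H^i(M;\mathbb Z)\ne0$. Then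
$$2^mH^7(M)\subset\operatorname{im}\big(j^*:H^7_G(M)\to H^7(M)\big). \tag{10}$$
If $M$ is simply connected, $m\le5$; if $M$ is 2-connected, $m\le3$.

*Proof.* In the Serre spectral sequence of $M\to M_G\to BG$ the coefficients are trivial, and $\operatorname{im}j^*=E_\infty^{0,7}$. The differential $d_q$ on $E_q^{0,7}$, $2\le q\le8$, lands in a subquotient of $H^q(BG;H^{8-q}(M))$. This is killed by 2, and it is zero if $H^{8-q}(M)=0$. So at most $m$ differentials can be nonzero, and each of them costs at most a factor 2: $2E_q^{0,7}\subset\ker d_q=E_{q+1}^{0,7}$. This gives (10). If $M$ is simply connected, $H^1=0$ and $H^6\cong H_1=0$. If it is 2-connected, also $H^2=0$ and $H^5\cong H_2=0$. $\square$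

**Proposition 6.2.** If $G$ acts freely, then $r\le m$.

*Proof.* Now $M/G$ is a closed oriented 7-manifold, $M_G\simeq M/G$, and $j^*$ becomes pullback along the covering $M\to M/G$ of degree $\pm2^r$. So $\operatorname{im}j^*=2^rH^7(M)$, and (10) gives $2^r\mid2^m$. $\square$

So a free action on a 2-connected $M$ has $r\le3$. What stops the argument when stabilizers appear is the single line $M_G\simeq M/G$: over the orbit of $x$ the map $M_G\to M/G$ has fiber $BG_x$, so a class $c\in H^7_G(M)$ need not come from $M/G$, and the degree gives no information about it. The conclusion fails too. The diagonal sign matrices of determinant 1 in $SO(8)$ form a group $(\mathbb Z/2)^7$ acting on $S^7$, trivially on $H^*(S^7;\mathbb Z)$; here $m=1$ and $r=7$.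

The repair is to measure how far $c$ is from coming from the quotient. The obstruction is its restriction to the set $S$ of points with nontrivial stabilizer, and $H^7_G(S)$ is killed by a small power of 2. (The argument with the spectral sequence and the degree adapts one of W. Browder for free actions.)

## 7. Rank bounds in the presence of stabilizers

We keep the assumptions of Section 6; let $S\subset M$ be the set of points with nontrivial stabilizer.

**Step 1: shape of $S$.** The set $S$ is the union of the fixed sets of the involutions in $G$. Fix a $G$-invariant metric. An involution $\gamma\in G$ preserves orientation, so at a fixed point the $-1$ eigenspace of its differential has even dimension. This dimension is positive, since an isometry with a fixed point and identity differential is the identity. So the components of $M^\gamma$ are closed submanifolds of even positive codimension, and $\dim S\le5$. By Illman (Math. Ann. 233 (1978)) $M$ has a smooth $G$-equivariant triangulation. After subdivision it is a finite $G$-CW structure (cells $G/G_\sigma\times D^p$, stabilizers constant on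 open cells) with $S$ a subcomplex.

**Step 2: filtering equivariant cohomology by skeleta.** Let $X$ be a finite $G$-CW complex and $F_p=\ker(H^n_G(X)\to H^n_G(X^{(p-1)}))$. Then $F_p/F_{p+1}$ injects into $\ker(H_G^n(X^{(p)})\to H^n_G(X^{(p-1)}))$, which is a quotient of
$$H^n_G(X^{(p)},X^{(p-1)})=\prod_\sigma H^n\big(BG_\sigma\times(D^p,S^{p-1})\big)=\prod_\sigma H^{n-p}(BG_\sigma),$$
the product over $G$-orbits of $p$-cells. So $F_p/F_{p+1}$ is a subquotient of this product. With $\mathbb F_2$ coefficients the same holds, and everything is a map of $H^*(BG)$-modules; we need that in Section 9.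

**Step 3: $2^eH^7_G(S)=0$ with $e=6$.** Take $X=S$, $n=7$. The cells of $S$ have dimension $p\le5$, so $7-p>0$ and each $H^{7-p}(BG_\sigma)$ is killed by 2. There are six values $0\le p\le5$, so $2^6$ kills $H_G^7(S)$.

**Step 4: $e=3$ when $G$ acts by isometries of a $G_2$-metric on an irreducible $M$.** Here Proposition 1.1 enters. An open $p$-cell with stabilizer $G_\sigma\cong(\mathbb Z/2)^\rho$ lies in $M^{G_\sigma}$, which near it is a manifold of dimension $2^{3-\rho}-1$ by (2). Invariance of domain gives $p\le2^{3-\rho}-1$. On $S$ we have $\rho\ge1$, so $p\le3$, and $p\ge2$ forces $\rho=1$. For $p=2$ the group in Step 2 is a product of copies of $H^5(B\mathbb Z/2;\mathbb Z)=0$. So only $p=0,1,3$ contribute, each piece is killed by 2, and $2^3$ kills $H_G^7(S)$.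

**Step 5: away from $S$, equivariant cohomology is that of the quotient.** The map $M_G\to M/G$ induces $H^*(M/G,S/G)\cong H_G^*(M,S)$. Indeed, the cells of $M$ outside $S$ are free, so for the relative skeleta $M^{(p)}\cup S$ both sides have the same relative groups $\prod_\sigma H^*(D^p,S^{p-1})$, and the five lemma with induction on $p$ gives the claim.

**Step 6: the degree.** Since $\dim S\le5$, $H^6(S)=H^7(S)=0$ and $H^7(M,S)\cong H^7(M)$. Further, $H^7(M,S)\cong H^7_c(M\setminus S)$ and $H^7(M/G,S/G)\cong H^7_c((M\setminus S)/G)$. The manifold $M\setminus S$ is connected, as $S$ has codimension $\ge2$, and oriented, and $G$ preserves the orientation. So both groups are $\mathbb Z$. A generator for the quotient can be supported in a small evenly covered ball; its pullback is supported in $|G|$ balls, each contributing the same generator. So the quotient map induces multiplication by $\pm|G|$.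

**Step 7: conclusion.** Let $u$ generate $H^7(M)$. By (10) there is $c\in H^7_G(M)$ with $j^*c=2^mu$. The class $2^ec$ restricts to $0$ in $H^7_G(S)$, so it comes from $H^7_G(M,S)\cong H^7(M/G,S/G)$. By naturality $j^*(2^ec)=2^{e+m}u$ is the image of that class under
$$H^7(M/G,S/G)\to H^7(M,S)\cong H^7(M),$$
which is multiplication by $\pm|G|$. So $2^r$ divides $2^{e+m}$, that is,
$$r\le e+m. \tag{11}$$

**Proof of Theorem 2.1(b),(c).** If $\Gamma$ is the isomorphic image of $G\subset\mathrm{Diff}(M)$, then $G\cong(\mathbb Z/2)^r$ acts on $H^*(M;\mathbb Z)$ as $\Gamma$ does, that is, trivially. With $e=6$ and $m\le5$ (respectively $m\le3$) equation (11) gives $r\le11$ (respectively $r\le9$). If $G$ consists of isometries of a $G_2$-metric, $e=3$ gives $r\le8$ (respectively $r\le6$). $\square$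

On the example $S^7$ of Section 6, (11) with $e=6$, $m=1$ reads $7\le7$.

## 8. 2-connected manifolds with holonomy $G_2$

**Proof of Corollary 2.2.** A closed $G_2$-manifold is spin, since $G_2$ is simply connected and so lifts to $Spin(7)$. Theorem 2.1 therefore applies to a closed simply connected irreducible $G_2$-manifold. If $k(M)\ge4$, then $\Gamma_M$ has rank $k(k+1)/2\ge10>8$, and (c) excludes a realization by isometries. A 2-connected $M$ is spin because $H^2(M;\mathbb F_2)=0$; if $b_3\ge4$ then $k(M)\ge b_3\ge4$, the rank is $\ge10>9$, and (b) excludes any group of diffeomorphisms.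

For existence we quote: by Corti–Haskins–Nordström–Pacini (*$G_2$-manifolds and associative submanifolds via semi-Fano 3-folds*, Duke Math. J. 164 (2015), 1971–2092; extending Kovalev, J. reine angew. Math. 565 (2003)), many 2-connected 7-manifolds carry metrics of holonomy $G_2$. Take for instance the twisted connected sum with perpendicular gluing of two building blocks $Z_\pm$, each the blow-up of $\mathbb P^3$ along the base curve $C$ (genus 33) of a pencil of quartics. In the notation of that work $K_\pm=0$ (not the $K$ of (3)), $b_3(Z_\pm)=2\cdot33=66$, $N_\pm=\langle4\rangle$, and $N_+\perp N_-$ is primitive in the K3 lattice $L$. Their theorem on the cohomology of twisted connected sums gives $\pi_1=0$, $H^2=0$ and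
$$H^3\cong\mathbb Z\oplus L/(N_+\oplus N_-)\oplus N_+\oplus N_-\oplus H^3(Z_+)\oplus H^3(Z_-),$$
which is torsion-free of rank $1+20+1+1+66+66=155$. Since $H^2=0$, the group $H_2$ is finite, and its torsion is that of $H^3$; so $H_2=0$ and $M$ is 2-connected. We use only that $M$ is 2-connected with holonomy $G_2$ and $b_3\ge4$. $\square$

So $G_2$ Nielsen realization fails. For this example $155\cdot156/2=12090$: $\mathrm{Mod}(M)$ contains $(\mathbb Z/2)^{12090}$ acting trivially on cohomology, while a subgroup of it realized by isometries of a $G_2$-metric has rank at most 6, and one that lifts to $\mathrm{Diff}(M)$ has rank at most 9.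

Isotopy plays a small role here. By Section 4, Step 3, $A_g$ depends only on the homotopy class of $g$, so $\Gamma_M$ injects into the group of homotopy classes of self-equivalences of $M$. The bounds of Section 7 use only the action on cohomology. Hence subgroups of $\Gamma_M$ of rank above the bounds of Theorem 2.1 are not realized by groups of diffeomorphisms (respectively $G_2$-isometries) even up to homotopy. It is not claimed that the numbers $11,9,8,6$, or the $3$ of Theorem 2.3, are sharp as bounds, nor is it settled which cyclic subgroups of $\mathrm{Mod}(M)$ are realizable.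

## 9. Nondegenerate forms force a common fixed point

Proposition 1.1 gave $r\le3$ when there is a common fixed point. Can we choose mapping classes that force one? Let $M$ be 2-connected, $V=H^3(M;\mathbb F_2)$, $k=\dim V\ge3$, with $\mathbb F_2$ coefficients from now on. Then $H^*(M)$ lives in degrees $0,3,4,7$ with dimensions $1,k,k,1$, and since $H^2(M)=0$, $A_g$ is a map $V\to H^4(M)$.

The standard tool is the Borel spectral sequence: if $G$ acts without a fixed point, $H^*_G(M)$ is torsion over $H^*(BG)$, so the differentials must destroy all $2k+2$ dimensions of $H^*(M)$. Rows $0$ and $7$ have rank one, so the differentials that touch them destroy only a bounded amount. But $d_2$ from row 4 to row 3 could have rank $k$, and that is the point at which counting alone stops. What controls $d_2$ is the form from Section 4: it turns out that $d_2\circ A_g$ nearly vanishes. So we want mapping classes for which $A_g$ is invertible.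

A single twist will not do when $k\ge2$, as its form $\alpha\otimes\alpha$ has rank one. We need a whole group of forms in which every nonzero element is nondegenerate.

**Step 1: the group $\Gamma_0$.** Identify $V$ with the field $\mathbb F_{2^k}$. The forms $\mathrm{Tr}(cxz)$, $c\in\mathbb F_{2^k}$, are symmetric, additive in $c$, and nondegenerate for $c\ne0$. As $\theta\mapsto B_{f_\theta}$ is a linear bijection onto the symmetric forms on $V$ (Section 5), they define a subgroup $\Gamma_0\cong(\mathbb Z/2)^k\subset\Gamma_M$. For $1\ne\gamma\in\Gamma_0$ the form $B_\gamma(x,z)=\langle A_\gamma(x)\cup z,[M]\rangle$ is nondegenerate, so $A_\gamma:V\to H^4(M)$ is an isomorphism.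

To see the trick in small size, take $\mathbb F_4=\{0,1,\omega,\omega^2\}$ with basis $1,\omega$, where $\mathrm{Tr}(1)=0$ and $\mathrm{Tr}(\omega)=\mathrm{Tr}(\omega^2)=1$. For $c=1,\omega,\omega^2$ the matrices are
$$\begin{pmatrix}0&1\\1&1\end{pmatrix},\qquad\begin{pmatrix}1&1\\1&0\end{pmatrix},\qquad\begin{pmatrix}1&0\\0&1\end{pmatrix};$$
all are invertible and the third is the sum of the first two.

From now on let $G\subset\mathrm{Diff}(M)$ map isomorphically onto a subgroup of $\Gamma_0$ of rank $r\ge1$. By Section 3, Step 2, $G$ acts trivially on $H^*(M;\mathbb F_2)$ and on $H^*(M;\mathbb Z)$.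

**Step 2: for $1\ne g\in G$, the differential $d_2$ is nearly zero.** Let $C=\langle g\rangle\cong\mathbb Z/2$, with spectral sequence
$$E_2=\mathbb F_2[t]\otimes H^*(M)\Rightarrow H^*_C(M).$$
The rows are $0,3,4,7$. So $d_2$ can be nonzero only from row 4 to row 3; write $d_2(y)=t^2D(y)$ with $D:H^4(M)\to V$. The other possible differentials are $d_4$ (rows $7\to4$, $3\to0$), $d_5$ (rows $7\to3$, $4\to0$) and $d_8$ (row $7\to0$).

Let $V_0=\ker(d_4:V\to\mathbb F_2t^4)$, a subspace of codimension $\le1$. This $d_4$ is the only differential that can leave $E^{0,3}$, so $V_0=E_\infty^{0,3}$ is the image of $H^3_C(M)\to H^3(M)$. For $x\in V_0$ choose $\tilde x\in H^3_C(M)$ restricting to $x$. Take $EC=S^\infty\supset S^1$ with the antipodal action. Over $\mathbb{RP}^1\subset\mathbb{RP}^\infty=BC$ the space $M_C$ is $M\times_CS^1$. Writing points of the half circle as $e^{\pi it}$, $t\in[0,1]$, we have $[x,e^{\pi i}]=[gx,1]$, so $M\times_CS^1=T_g$, with $M\times 0$ the fiber. So $\tilde x|_{T_g}$ is a lift of $x$ as in Section 4, and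
$$Sq^2\tilde x|_{T_g}=\delta(A_gx).$$

Now read this in the spectral sequence, whose filtration is $F^p=\ker\big(H_C^*(M)\to H^*(M_C|_{\mathbb{RP}^{p-1}})\big)$. Since $H^5(M)=0$, $Sq^2\tilde x\in F^1H_C^5(M)$. The quotient $F^1/F^2=E_\infty^{1,4}$ is the image of $F^1$ in $H^5(T_g)$, which lies in $\ker i^*=\operatorname{im}\delta\cong H^4(M)$. No differential enters $E^{1,4}$, as its source would be in a negative column, so $E_\infty^{1,4}\subset E_2^{1,4}=t\otimes H^4(M)$ consists of permanent cycles, and $t\otimes y$ corresponds to $\delta(y)$, since both come from $H^5(T_g,M)\cong H^4(M)$. Hence $t\otimes A_gx$ is a permanent cycle, and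
$$0=d_2(t\otimes A_gx)=t^3D(A_gx)\ \text{ in }E_2^{3,3}=t^3\otimes V,\qquad\text{so}\qquad D\circ A_g=0\ \text{ on }V_0. \tag{12}$$
As $A_g$ is an isomorphism and $V_0$ has codimension $\le1$, $\mathrm{rank}\,D\le1$.

**Step 3: every $1\ne g\in G$ has a fixed point.** Suppose not. Then $C$ acts freely, $H_C^n(M)=H^n(M/C)=0$ for $n>7$, so every element of $E_\infty$ is killed by a power of $t$, and $E_\infty[t^{-1}]=0$. Localization is exact, so $E_2[t^{-1}],E_3[t^{-1}],\dots$ is again a sequence of successive homologies, now of free graded modules over $\mathbb F_2[t,t^{-1}]$. The total rank starts at $2k+2$, and a differential of rank $\rho$ lowers it by $2\rho$. The differential $d_2$ has rank $\le1$. All others go into row $0$, in total rank at most 1, or come out of row $7$, in total rank at most 1. So $2k+2\le2+2+2=6$, contradicting $k\ge3$.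

**Step 4: in fact $D=0$.** A point of $M^g$ gives a section of $M_C\to BC$, so $H^*(BC)\to H_C^*(M)$ is injective and no differential hits row $0$. Hence $V_0=V$. Now (12) gives $DA_g=0$ on $V$, and $A_g$ is onto $H^4(M)$, so $D=0$.

**Step 5: $d_2=0$ for the whole group $G$.** Let $R=H^*(BG)=\mathbb F_2[t_1,\dots,t_r]$ and $E_2=R\otimes H^*(M)\Rightarrow H^*_G(M)$. Again $d_2$ can be nonzero only on row 4. On $H^4(M)$ it takes values in $R^2\otimes V$; its components are quadratic polynomials $q=\sum_ia_it_i^2+\sum_{i<j}a_{ij}t_it_j$. Restricting to $\langle g\rangle\subset G=\mathbb F_2^r$ sends $t_i$ to $g_it$, so it sends $q$ to $q(g)t^2$, which is $0$ by Step 4 and naturality. So $q(g)=0$ for all $g\in\mathbb F_2^r$. At the $i$th unit vector this gives $a_i=0$, and at the sum of the $i$th and $j$th unit vectors it gives $a_i+a_j+a_{ij}=0$, so $a_{ij}=0$. Hence $d_2=0$.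

**Step 6: $M^G\ne\emptyset$.** Suppose $M^G=\emptyset$. Then $M$ is a finite $G$-CW complex with cells $G/H\times D^p$, $H\ne G$. For each such $H$ some nonzero linear form in $R$ restricts to zero on $H$, so it acts as zero on $H^*_G(G/H)=H^*(BH)$. Let $\epsilon\in R$ be the product of all nonzero linear forms. By Section 7, Step 2, $\epsilon$ kills each of the eight graded pieces of $H_G^*(M)$, so $\epsilon^8$ kills $H_G^*(M)$. Then it kills $E_\infty$, and $E_\infty\otimes_R\mathrm{Frac}(R)=0$. But $E_2\otimes_R\mathrm{Frac}(R)$ has dimension $2k+2$, $d_2=0$, and all remaining differentials go into row $0$ or come out of row $7$, as in Step 2. Localization is exact, so the same count gives $2k+2\le4$, contradicting $k\ge3$.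

**Step 7: proof of Theorem 2.3.** Let $p\in M^G$. For a $G$-invariant metric, $G$ acts on $T_pM$ by isometries, faithfully since $M$ is connected, and preserving orientation since $G$ is trivial on $H^7(M;\mathbb Z)$. So $G\hookrightarrow SO(7)$. Commuting involutions are simultaneously diagonalizable, and the diagonal sign matrices of determinant 1 in $SO(7)$ form $(\mathbb Z/2)^6$, so $r\le6$. If $M$ is an irreducible $G_2$-manifold and $G$ acts by isometries of a $G_2$-metric, then Proposition 1.1 applies at $p$ and $r\le3$. If $k\ge4$, the group $\Gamma_0$ has rank $k\ge4$, so it contains a $(\mathbb Z/2)^4$, and by the bound just proved no such subgroup of $\Gamma_0$ is realized by isometries of any $G_2$-metric. $\square$
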